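\title{A sharp bound for intertwining connectivities in matroids}

\begin{abstract}
Let $Q,R$ and $S,T$ be two pairs of disjoint sets in a finite matroid $M$, with connectivities $k=\kappa_M(Q,R)$ and $\ell=\kappa_M(S,T)$. Call an element outside these four sets bad if neither its deletion nor its contraction preserves both connectivities. We prove that there are at most $2k\ell-k-\ell$ bad elements when $k,\ell\ge 1$, and none when $k\ell=0$. This proves a conjecture posed in a paper of Chen and Whittle. The $k\times\ell$ grid shows that the bound is attained for all $k,\ell\ge1$. The proof gives each bad element a pair of integers, shows that the pairs are distinct, and counts the possible pairs.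
\end{abstract}

\section{Two connectivities and one element to remove}

Let $M$ be a finite matroid with ground set $E$ and rank function $r$. For $X\subseteq E$ put
\[
\lambda_M(X)=r(X)+r(E-X)-r(E),
\]
and for disjoint $Q,R\subseteq E$ define the \emph{connectivity between $Q$ and $R$} by
\[
\kappa_M(Q,R)=\min\{\lambda_M(X): Q\subseteq X\subseteq E-R\}.
\]
The number $\lambda_M(X)$ measures how much $X$ shares with its complement. If $E$ is a family of vectors and $r(X)$ is the dimension of the span of $X$, then $\lambda_M(X)$ is the dimension of the intersection of the spans of $X$ and $E-X$. For the edges of a graph it counts shared vertices (Lemma~\ref{lem:graph}). Thus $\kappa_M(Q,R)$ is the width of the narrowest place between $Q$ and $R$.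

Deleting or contracting an element $e\notin Q\cup R$ never raises $\kappa(Q,R)$, and at least one of the two operations preserves it (Lemma~\ref{lem:onepair}). So a single connectivity obstructs nothing: every element outside $Q\cup R$ can be removed. With two pairs $Q,R$ and $S,T$, the first may force contraction of $e$ while the second forces deletion. Take a triangle with vertices $z,a,b$, put $e=ab$, and replace $za$ by three parallel edges $q,s_1,t_1$ and $zb$ by three parallel edges $r_1,s_2,t_2$. In the cycle matroid, which has rank $2$, let $Q=\{q\}$, $R=\{r_1\}$, $S=\{s_1,s_2\}$, $T=\{t_1,t_2\}$. Since $S$ and $T$ both have rank $2$, we have $\kappa(S,T)=2$, and this drops when $e$ is contracted because the rank drops to $1$. Contracting $e$ makes $q$ and $r_1$ parallel, so $\kappa(Q,R)=1$; deleting $e$ gives $\lambda(\{q,s_1,t_1\})=1+1-2=0$. Neither operation preserves both numbers.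

How many such elements can there be? The following theorem is known.

\begin{theorem}\label{thm:known}
There is a function $c:\mathbb{N}^2\to\mathbb{N}$ with the following property. Let $M$ be a matroid with ground set $E$, let $Q,R,S,T\subseteq E$ satisfy $Q\cap R=S\cap T=\emptyset$, and put $F=E-(Q\cup R\cup S\cup T)$, $k=\kappa_M(Q,R)$ and $\ell=\kappa_M(S,T)$. If $|F|\ge c(k,\ell)$, then some $e\in F$ satisfies one of the following:
\begin{itemize}
\item[(i)] $\kappa_{M\backslash e}(Q,R)=k$ and $\kappa_{M\backslash e}(S,T)=\ell$;
\item[(ii)] $\kappa_{M/e}(Q,R)=k$ and $\kappa_{M/e}(S,T)=\ell$.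
\end{itemize}
\end{theorem}

We keep this notation throughout, and call $e\in F$ \emph{bad} if it satisfies neither (i) nor (ii). To guess the best value of $c$, enlarge the triangle to a grid with $k$ rows and $\ell$ columns, in which the rows join $Q$ to $R$ and the columns join $S$ to $T$ (Figure~\ref{fig:grid}). Deleting a horizontal edge cuts a row, and contracting it pinches two columns together; for vertical edges the roles are exchanged. One therefore expects all $k(\ell-1)+\ell(k-1)=2k\ell-k-\ell$ edges of the grid to be bad. The problem we solve, posed in the paper of Chen and Whittle~\cite{CW}, has exactly this number as its threshold.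

\medskip
\noindent\textbf{Conjecture.} \emph{If $F\ne\emptyset$ and $|F|\ge 2k\ell-k-\ell+1$, then some $e\in F$ satisfies \textup{(i)} or \textup{(ii)}.}
\medskip

We bound the number of bad elements whatever the size of $F$, without using Theorem~\ref{thm:known}.

\begin{theorem}\label{thm:upper}
If $k=0$ or $\ell=0$, then no element of $F$ is bad. If $k,\ell\ge1$, then at most $2k\ell-k-\ell$ elements of $F$ are bad.
\end{theorem}

\begin{theorem}\label{thm:lower}
For all $k,\ell\ge1$ there are $M,Q,R,S,T$ with $\kappa_M(Q,R)=k$, $\kappa_M(S,T)=\ell$ and $|F|=2k\ell-k-\ell$ in which every element of $F$ is bad.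
\end{theorem}

For $k=\ell=1$ there is no bad element, and for $k=1$, $\ell=2$ the triangle above is extremal. The sets $Q$ and $R$ may meet $S$ and $T$; no step of the proof requires otherwise.

\begin{corollary}\label{cor:main}
\begin{itemize}
\item[(a)] The Conjecture holds. For $k,\ell\ge1$ the least possible value of $c(k,\ell)$ in Theorem~\ref{thm:known} is $2k\ell-k-\ell+1$; if $k\ell=0$, the condition $F\neq\emptyset$ suffices.
\item[(b)] For $k,\ell\ge1$, at least $|F|-(2k\ell-k-\ell)$ elements of $F$ can each individually be deleted or contracted while preserving both connectivities, and this count is best possible.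
\item[(c)] $M$ has a minor $N$ with $Q\cup R\cup S\cup T\subseteq E(N)$, $\kappa_N(Q,R)=k$, $\kappa_N(S,T)=\ell$ and $|E(N)-(Q\cup R\cup S\cup T)|\le\max\{0,2k\ell-k-\ell\}$.
\end{itemize}
\end{corollary}

\begin{proof}
Part (a) and the count in (b) follow from Theorems~\ref{thm:upper} and~\ref{thm:lower}. The count is attained by the matroids of Theorem~\ref{thm:lower}, also after adding loops to $F$: loops change no rank, hence no connectivity in $M$, $M\backslash e$ or $M/e$, so the old elements of $F$ stay bad. For (c), as long as $|F|>\max\{0,2k\ell-k-\ell\}$ some $e\in F$ is not bad; removing it as in (i) or (ii) keeps $Q,R,S,T,k,\ell$ and lowers $|F|$ by one.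
\end{proof}

Section~\ref{sec:prelim} collects the facts on $\lambda$ that we use, and Section~\ref{sec:grid} proves Theorem~\ref{thm:lower}. Section~\ref{sec:example} shows the method for the upper bound on the $2\times2$ grid, and Sections~\ref{sec:chains}--\ref{sec:count} prove Theorem~\ref{thm:upper}.

\section{Rank, minors and connectivity}\label{sec:prelim}

A matroid $M$ on a finite set $E$ is given by an integer-valued rank function $r$ on the subsets of $E$ with $0\le r(X)\le|X|$ that is monotone under inclusion and \emph{submodular}: $r(A)+r(B)\ge r(A\cap B)+r(A\cup B)$. We write $X+e$ for $X\cup\{e\}$, $X-e$ for $X-\{e\}$, and $\lambda$ for $\lambda_M$. The \emph{deletion} $M\backslash e$ and the \emph{contraction} $M/e$ are the matroids on $E-e$ with rank functions $r(X)$ and $r(X+e)-r(\{e\})$; a \emph{minor} arises by a sequence of these operations. The element $e$ is a \emph{loop} if $r(\{e\})=0$ and a \emph{coloop} if $r(E-e)<r(E)$.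

\begin{lemma}\label{lem:lambda}
The function $\lambda$ is nonnegative, submodular, and satisfies $\lambda(X)=\lambda(E-X)$. Moreover,
\begin{itemize}
\item[(a)] $\lambda(A\cup B)\le\lambda(A)+\lambda(B)$ for all $A,B\subseteq E$;
\item[(b)] $\lambda(A)\le\lambda(A\cup B)+\lambda(B)$ if $A\cap B=\emptyset$.
\end{itemize}
\end{lemma}

\begin{proof}
Symmetry is in the definition, and $r(X)+r(E-X)\ge r(E)$ by submodularity. Both $X\mapsto r(X)$ and $X\mapsto r(E-X)$ are submodular, so $\lambda$ is. Part (a) is submodularity with $\lambda(A\cap B)\ge0$ dropped, and (b) is submodularity for $A\cup B$ and $E-B$, whose intersection is $A$.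
\end{proof}

Fix $e\in E$. Everything that happens when $e$ is moved or removed is recorded by one quantity. For $X\subseteq E-e$ put
\[
X'=E-X-e,\qquad \delta(X)=r(X+e)-r(X)\in\{0,1\},
\]
so that $\{X,X'\}$ partitions $E-e$, and $\delta(X)=0$ says that $X$ spans $e$. Submodularity for $X+e$ and $Z$ shows that $\delta(X)\ge\delta(Z)$ whenever $X\subseteq Z\subseteq E-e$. If $e$ is a loop, then $\delta(\emptyset)=0$, so $\delta\equiv0$; if $e$ is a coloop, then $\delta(E-e)=1$, so $\delta\equiv1$. In both cases $r(X+e)-r(\{e\})=r(X)+\delta(X)-\delta(\emptyset)=r(X)$, that is, $M\backslash e=M/e$. From the definitions,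
\begin{equation}\label{eq:minor}
\begin{aligned}
\lambda_{M\backslash e}(X)&=r(X)+r(X')-r(E-e),\\
\lambda_{M/e}(X)&=r(X+e)+r(X'+e)-r(E)-r(\{e\}),
\end{aligned}
\end{equation}
while $\lambda(X)=r(X)+r(X'+e)-r(E)$ and $\lambda(X+e)=r(X+e)+r(X')-r(E)$. Subtracting,
\begin{align}
\lambda(X+e)-\lambda(X)&=\delta(X)-\delta(X'),\label{eq:move}\\
\lambda(X)-\lambda_{M\backslash e}(X)&=\delta(X')-\delta(E-e), & \lambda(X+e)-\lambda_{M\backslash e}(X)&=\delta(X)-\delta(E-e),\label{eq:del}\\
\lambda(X)-\lambda_{M/e}(X)&=\delta(\emptyset)-\delta(X), & \lambda(X+e)-\lambda_{M/e}(X)&=\delta(\emptyset)-\delta(X').\label{eq:con}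
\end{align}
Since $\delta$ is nonincreasing with values in $\{0,1\}$, the four differences in \eqref{eq:del} and \eqref{eq:con} lie in $\{0,1\}$. Hence, for $N\in\{M\backslash e,M/e\}$,
\begin{equation}\label{eq:sandwich}
\lambda_N(X)\le\lambda(X)\le\lambda_N(X)+1,\qquad \lambda_N(X)\le\lambda(X+e)\le\lambda_N(X)+1 .
\end{equation}

Call $X$ a \emph{$(Q,R)$-cut} if $Q\subseteq X\subseteq E-R$; such sets exist because $Q\cap R=\emptyset$. Every $(Q,R)$-cut has $\lambda(X)\ge k$, and it is \emph{minimum} if $\lambda(X)=k$. If $e\notin Q\cup R$ and $X$ is a minimum cut, then $X-e$ is a $(Q,R)$-cut of $N$ with $\lambda_N(X-e)\le k$ by \eqref{eq:sandwich}. Therefore $\kappa_N(Q,R)\le\kappa_M(Q,R)$, and the same holds for every minor $N$ whose ground set contains $Q\cup R$.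

\begin{lemma}\label{lem:onepair}
If $e\notin Q\cup R$, then $\kappa_{M\backslash e}(Q,R)=k$ or $\kappa_{M/e}(Q,R)=k$. The same holds for $S,T$ and $\ell$.
\end{lemma}

\begin{proof}
Otherwise there are $X,Z$ with $Q\subseteq X,Z\subseteq E-R-e$ and $\lambda_{M\backslash e}(X),\lambda_{M/e}(Z)\le k-1$. These two cuts live in different matroids; we uncross them inside $M$. By \eqref{eq:minor},
\[
2k-2\ge\lambda_{M\backslash e}(X)+\lambda_{M/e}(Z)\ge\bigl[r(X)+r(Z+e)\bigr]+\bigl[r(X')+r(Z'+e)\bigr]-2r(E)-1 .
\]
Put $I=X\cap Z$ and $U=(X\cup Z)+e$. The sets in the first bracket have intersection $I$ and union $U$; those in the second have intersection $E-U$ and union $E-I$. Submodularity gives $2k-2\ge\lambda(I)+\lambda(U)-1$. Both $I$ and $U$ are $(Q,R)$-cuts of $M$, the second because $e\notin R$, so the right side is at least $2k-1$, a contradiction.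
\end{proof}

The \emph{cycle matroid} $M(G)$ of a graph $G$ has the edges as elements, and $r(X)=|V(X)|-\omega(X)$, where $V(X)$ is the set of ends of edges of $X$ and $\omega(X)$ is the number of components of the graph $(V(X),X)$. Deletion and contraction in $M(G)$ correspond to deletion and contraction of edges.

\begin{lemma}\label{lem:graph}
Let $G$ be a connected graph with edge set $E$, and let $X$ and $E-X$ be nonempty. Then $\lambda_{M(G)}(X)\le|V(X)\cap V(E-X)|-1$, with equality if $X$ and $E-X$ both form connected subgraphs.
\end{lemma}

\begin{proof}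
Every vertex lies in $V(X)\cup V(E-X)$ and $r(E)=|V(G)|-1$, so $\lambda(X)=|V(X)\cap V(E-X)|+1-\omega(X)-\omega(E-X)$, and both values of $\omega$ are at least $1$.
\end{proof}

\section{Grids}\label{sec:grid}

Let $k,\ell\ge1$. The graph $G_{k,\ell}$ consists of the grid with vertices $(i,j)$, where $1\le i\le k$ is the row and $1\le j\le\ell$ is the column, an extra vertex $z$, and $2k+2\ell$ distinct, possibly parallel, edges at $z$: the edges $q_i$ and $r_i$ join $z$ to $(i,1)$ and $(i,\ell)$, and the edges $s_j$ and $t_j$ join $z$ to $(1,j)$ and $(k,j)$. Let $Q,R,S,T$ be the sets of all $q_i$, $r_i$, $s_j$, $t_j$ respectively. Then $F$ is the set of grid edges and $|F|=k(\ell-1)+\ell(k-1)$. The triangle of the introduction is $G_{1,2}$.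

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[very thick,step=1] (1,-3) grid (4,-1);
\foreach \y in {1,2,3} {
  \draw (1,-\y) -- (0.4,-\y) node[left] {$q_{\y}$};
  \draw (4,-\y) -- (4.6,-\y) node[right] {$r_{\y}$};
  \foreach \x in {1,2,3,4} {\fill (\x,-\y) circle (2.5pt);} }
\foreach \x in {1,2,3,4} {
  \draw (\x,-1) -- (\x,-0.4) node[above] {$s_{\x}$};
  \draw (\x,-3) -- (\x,-3.6) node[below] {$t_{\x}$}; }
\draw[very thick] (9,-1) -- node[above] {\small $h_1\,(1,2)$} (12,-1)
  -- node[right] {\small $w_2\,(2,2)$} (12,-3)
  -- node[below] {\small $h_2\,(2,1)$} (9,-3)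
  -- node[left] {\small $w_1\,(1,1)$} (9,-1);
\foreach \n/\x/\y in {1/9/1,2/12/3} {
  \draw (9,-\y) -- (8.4,-\y) node[left] {$q_{\n}$};
  \draw (12,-\y) -- (12.6,-\y) node[right] {$r_{\n}$};
  \draw (\x,-1) -- (\x,-0.4) node[above] {$s_{\n}$};
  \draw (\x,-3) -- (\x,-3.6) node[below] {$t_{\n}$};
  \fill (9,-\y) circle (2.5pt) (12,-\y) circle (2.5pt); }
\end{tikzpicture}
\caption{The graphs $G_{3,4}$ (left) and $G_{2,2}$ (right). All thin edges end at one further vertex $z$, which is not drawn. The thick edges form $F$, and all of them are bad. On the right each thick edge $e$ carries its label $(u_e,v_e)$, computed in Section~\ref{sec:example}.}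
\label{fig:grid}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $G=G_{k,\ell}$ and $M=M(G)$. Transposing the grid turns $G_{k,\ell}$ into $G_{\ell,k}$, exchanges the pair $(Q,R)$ with the pair $(S,T)$ and horizontal with vertical edges, and (i) and (ii) are symmetric in the two pairs. It therefore suffices to show that $\kappa_M(Q,R)=k$, which yields $\kappa_M(S,T)=\ell$, and that horizontal edges are bad.

First, $\kappa_M(Q,R)\le\lambda(Q)\le r(Q)\le k$. Contract all horizontal edges and delete the vertical edges and $S\cup T$. What remains is a star with center $z$ whose $k$ edges are doubled into parallel pairs $\{q_i,r_i\}$. In this minor $Q$ is the only $(Q,R)$-cut, and its connectivity is $k+k-k=k$. Since $\kappa$ does not increase in minors, $\kappa_M(Q,R)\ge k$.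

Let $e$ join $(i,j)$ to $(i,j+1)$. To see that (i) fails, let $X$ be the set of edges other than $e$ with an end in a column $\le j$. Then $Q\subseteq X$, and $X\cap R=\emptyset$ because $\ell\ge j+1$. The graph $G\backslash e$ is connected: each row other than row $i$ reaches $z$ through $Q$, and the two pieces of row $i$ reach $z$ through $q_i$ and $r_i$. The edges of $X'$ have their ends at $z$ and in columns $\ge j+1$, and the only such vertices that meet $X$ are $z$ and the $k-1$ vertices $(i',j+1)$ with $i'\ne i$. By Lemma~\ref{lem:graph}, $\lambda_{M\backslash e}(X)\le k-1$.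

To see that (ii) fails, let $Y$ consist of $S$ and all edges with an end in a row $<i$. Then $e\notin Y$, and $Y\cap T=\emptyset$ because the edges of $T$ join $z$ to row $k\ge i$. The edges of $Y$ have their ends at $z$ and in rows $\le i$, those of $Y'$ at $z$ and in rows $\ge i$. In the connected graph $G/e$ row $i$ has $\ell-1$ vertices, so $Y$ and $Y'$ share at most $\ell$ vertices, and $\lambda_{M/e}(Y)\le\ell-1$.
\end{proof}

\section{Coordinates for bad elements: the $2\times2$ grid}\label{sec:example}

To prove that no matroid has more bad elements than the grid, we would like to give each bad element a position in a grid. A matroid has no rows or columns, but it has minimum cuts. In $G_{k,\ell}$ a minimum $(Q,R)$-cut $X$ passing at an edge $e$ plays the part of ``left of $e$'', and a minimum $(S,T)$-cut $Y$ the part of ``above $e$''. The connectivities of $X$ and $Y$ are the constants $k$ and $\ell$ and do not locate $e$. The quadrants do: one expects the boundary of the upper left quadrant $X\cap Y$ to grow as $e$ moves right or down, and that of the lower left quadrant $X-Y$ to grow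 as $e$ moves right or up. We test this on $G_{2,2}$, with horizontal edges $h_1,h_2$ and vertical edges $w_1,w_2$ as in Figure~\ref{fig:grid}.

Start from $Q=\{q_1,q_2\}$ and add the elements one at a time in the order
\[
s_1,\ t_1,\ w_1,\ h_1,\ h_2,\ w_2,\ s_2,\ t_2,
\]
ending at $E-R$. Each set obtained is a minimum $(Q,R)$-cut, because it shares at most three vertices with its complement: up to $w_1$ the set has its ends among $z,(1,1),(2,1)$; after $h_1$ the shared vertices are $z,(2,1),(1,2)$; from $h_2$ on the complement has its ends among $z,(1,2),(2,2)$. Transposing, we obtain a chain of minimum $(S,T)$-cuts from $S=\{s_1,s_2\}$ by adding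
\[
q_1,\ r_1,\ h_1,\ w_1,\ w_2,\ h_2,\ q_2,\ r_2 .
\]
For a grid edge $e$ let $X_e$ and $Y_e$ be the members of the two chains just before $e$ is added, and put $u_e=\lambda(X_e\cap Y_e)$ and $v_e=\lambda(X_e-Y_e)$. The sets below and their complements form connected subgraphs, so Lemma~\ref{lem:graph} applies with equality.
\[
\begin{array}{c|c|c|c}
e & X_e\cap Y_e & X_e-Y_e & (u_e,v_e)\\ \hline
w_1 & \{q_1,s_1\} & \{q_2,t_1\} & (1,1)\\
h_1 & \{q_1,s_1\} & \{q_2,t_1,w_1\} & (1,2)\\
h_2 & \{q_1,s_1,w_1,h_1\} & \{q_2,t_1\} & (2,1)\\
w_2 & \{q_1,s_1,w_1,h_1\} & \{q_2,t_1,h_2\} & (2,2)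
\end{array}
\]
A parallel pair shares its two ends with its complement, each three-element set shares its three vertices, and $\{q_1,s_1,w_1,h_1\}$ shares $z,(1,2),(2,1)$ but not $(1,1)$.

The four labels are distinct, and the table shows why. The two chains order the grid edges as $w_1,h_1,h_2,w_2$ and $h_1,w_1,w_2,h_2$. For the four pairs on which the orders agree, $u$ rises from $1$ to $2$. The orders disagree on $\{w_1,h_1\}$ and on $\{h_2,w_2\}$; there $u$ is constant, and $v$ rises along the first order. The rise comes from the earlier element itself: adding $w_1$ to $X_{w_1}-Y_{w_1}$ raises $\lambda$ by one and produces $X_{h_1}-Y_{h_1}$. Finally, $u+v$ takes the values $2,3,3,4$ and records the horizontal position of $e$, while $u-v$ takes the values $0,-1,1,0$ and records the vertical position.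

The general proof follows this pattern: every bad element is a single step in a chain of minimum cuts for each pair (Section~\ref{sec:chains}), the labels are distinct (Section~\ref{sec:distinct}), and $u+v$ and $u-v$ lie in the ranges that the grid predicts (Section~\ref{sec:count}).

\section{Bad elements are steps in chains of minimum cuts}\label{sec:chains}

If $k=0$, then $\kappa(Q,R)$ remains $0$ in both $M\backslash e$ and $M/e$, and Lemma~\ref{lem:onepair} for $S,T$ gives (i) or (ii) for every $e\in F$. The case $\ell=0$ is symmetric. This proves the first statement of Theorem~\ref{thm:upper}; from now on $k,\ell\ge1$.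

\begin{lemma}\label{lem:types}
A bad element $e$ is neither a loop nor a coloop, and it is of one of two kinds:
\begin{itemize}
\item \emph{horizontal}: $\kappa_{M\backslash e}(Q,R)<k$, $\kappa_{M/e}(Q,R)=k$, $\kappa_{M\backslash e}(S,T)=\ell$, $\kappa_{M/e}(S,T)<\ell$;
\item \emph{vertical}: $\kappa_{M\backslash e}(Q,R)=k$, $\kappa_{M/e}(Q,R)<k$, $\kappa_{M\backslash e}(S,T)<\ell$, $\kappa_{M/e}(S,T)=\ell$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $e\in F$, Lemma~\ref{lem:onepair} applies to both pairs. For a loop or coloop $M\backslash e=M/e$, and the lemma gives (i). Suppose deletion lowers $\kappa(Q,R)$. Then contraction preserves it; as (ii) fails, contraction lowers $\kappa(S,T)$, so deletion preserves $\kappa(S,T)$. Suppose instead that deletion preserves $\kappa(Q,R)$. As (i) fails, deletion lowers $\kappa(S,T)$, so contraction preserves $\kappa(S,T)$; as (ii) fails, contraction lowers $\kappa(Q,R)$.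
\end{proof}

Let $\mathcal K$ and $\mathcal L$ be the families of minimum $(Q,R)$-cuts and of minimum $(S,T)$-cuts of $M$. Both are closed under intersection and union: if $X_1,X_2\in\mathcal K$, then $X_1\cap X_2$ and $X_1\cup X_2$ are $(Q,R)$-cuts with $2k\le\lambda(X_1\cap X_2)+\lambda(X_1\cup X_2)\le\lambda(X_1)+\lambda(X_2)=2k$. A set $X\subseteq E-e$ is a \emph{$\mathcal K$-step at $e$} if $X$ and $X+e$ both lie in $\mathcal K$; \emph{$\mathcal L$-steps} are defined in the same way. The next lemma translates badness, a statement about minors, into a statement about ranks in $M$.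

\begin{lemma}\label{lem:steps}
Let $e$ be bad. There are a $\mathcal K$-step and an $\mathcal L$-step at $e$. For every $\mathcal K$-step $X$ and every $\mathcal L$-step $Y$ at $e$,
\[
\begin{aligned}
\delta(X)=\delta(X')=1,\quad \delta(Y)=\delta(Y')=0 &\qquad\text{if $e$ is horizontal},\\
\delta(X)=\delta(X')=0,\quad \delta(Y)=\delta(Y')=1 &\qquad\text{if $e$ is vertical}.
\end{aligned}
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:types}, $\kappa_N(Q,R)<k$ for some $N\in\{M\backslash e,M/e\}$, so there is $X$ with $Q\subseteq X\subseteq E-R-e$ and $\lambda_N(X)\le k-1$. Both $X$ and $X+e$ are $(Q,R)$-cuts of $M$, of connectivity at most $k$ by \eqref{eq:sandwich}; so $X$ is a $\mathcal K$-step. The argument for $\mathcal L$ is the same.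

Let $X$ be any $\mathcal K$-step at $e$. By \eqref{eq:move}, $\delta(X)=\delta(X')$. As $e$ is neither a loop nor a coloop, $\delta(\emptyset)=1$ and $\delta(E-e)=0$. If the common value is $1$, then \eqref{eq:del} gives $\lambda_{M\backslash e}(X)=k-1$, so deletion lowers $\kappa(Q,R)$ and $e$ is horizontal. If it is $0$, then \eqref{eq:con} gives $\lambda_{M/e}(X)=k-1$, so contraction lowers $\kappa(Q,R)$ and $e$ is vertical. For an $\mathcal L$-step $Y$ the same computation shows that the value $1$ makes deletion lower $\kappa(S,T)$, so $e$ is vertical, and the value $0$ makes contraction lower it, so $e$ is horizontal.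
\end{proof}

Steps chosen separately for two bad elements may cross, and then ``left of $e$'' and ``left of $f$'' cannot be compared. The lattice structure lets us take all steps from one chain.

\begin{lemma}\label{lem:chain}
One can choose for every bad $e$ a $\mathcal K$-step $X_e$ at $e$ such that for distinct bad $e,f$ either $X_e+e\subseteq X_f$ or $X_f+f\subseteq X_e$. Likewise for $\mathcal L$-steps $Y_e$.
\end{lemma}

\begin{proof}
Let $C_0\subset C_1\subset\dots\subset C_m$ be a maximal chain in the finite family $\mathcal K$. The intersection and the union of all members of $\mathcal K$ lie in $\mathcal K$, so by maximality they are $C_0$ and $C_m$; moreover no member of $\mathcal K$ lies strictly between $C_i$ and $C_{i+1}$. Let $e$ be bad and $X$ a $\mathcal K$-step at $e$. Then $e\notin C_0$ since $C_0\subseteq X$, and $e\in C_m$ since $X+e\subseteq C_m$, so $e\in C_{i+1}-C_i$ for exactly one $i$. The set $C_i\cup(C_{i+1}\cap X)$ belongs to $\mathcal K$, lies between $C_i$ and $C_{i+1}$ and misses $e$; hence it is $C_i$. Consequently $C_i\cup(C_{i+1}\cap(X+e))=C_i+e$; this set belongs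 to $\mathcal K$, lies between $C_i$ and $C_{i+1}$ and contains $e$, so it is $C_{i+1}$. Put $X_e=C_i$. Distinct bad elements have distinct indices since $C_{i+1}-C_i=\{e\}$, and if the index $i$ of $e$ is smaller than that of $f$, then $X_e+e=C_{i+1}\subseteq X_f$.
\end{proof}

Fix such steps, and define the \emph{label} of a bad element $e$ as the pair
\[
u_e=\lambda(X_e\cap Y_e),\qquad v_e=\lambda(X_e-Y_e).
\]

\section{Distinct bad elements have distinct labels}\label{sec:distinct}

Two facts are needed: adding $e$ to a quadrant raises $\lambda$, and the gain is not lost on the way to the larger quadrant of a later element. The first is where the conflict between the two pairs enters. For steps $X,Y$ at $e$, the \emph{corners} are the four sets $X\cap Y$, $X\cap Y'$, $X'\cap Y$, $X'\cap Y'$; note that $X\cap Y'=X-Y$.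

\begin{lemma}\label{lem:corner}
Let $e$ be bad, $X$ a $\mathcal K$-step and $Y$ an $\mathcal L$-step at $e$. Then $\lambda(Z+e)=\lambda(Z)+1$ for every corner $Z$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:steps}, one of the partitions $\{X,X'\}$, $\{Y,Y'\}$ of $E-e$ has $\delta=1$ on both sides and the other has $\delta=0$ on both sides. The corner $Z$ lies in a side of the former, so $\delta(Z)=1$ because $\delta$ is nonincreasing. It lies in a side of the latter, so $Z'$ contains the opposite side and $\delta(Z')=0$. Now apply \eqref{eq:move}.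
\end{proof}

The second fact is not automatic, since $\lambda$ is not monotone under inclusion: $\lambda(E)=0$. It becomes monotone when the smaller set is cut out of the larger by a minimum cut.

\begin{lemma}\label{lem:mono}
Let $X\in\mathcal K$ and $A\subseteq E$. If $A\cap R=\emptyset$, then $\lambda(A\cap X)\le\lambda(A)$. If $A\cap Q=\emptyset$, then $\lambda(A-X)\le\lambda(A)$. The same holds for $Y\in\mathcal L$ with $S,T$ in place of $Q,R$.
\end{lemma}

\begin{proof}
If $A\cap R=\emptyset$, then $A\cup X$ is a $(Q,R)$-cut, so $\lambda(A\cup X)\ge k=\lambda(X)$, and $\lambda(A)+\lambda(X)\ge\lambda(A\cap X)+\lambda(A\cup X)$ gives the first claim. The second is the first applied to the minimum $(R,Q)$-cut $E-X$.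
\end{proof}

\begin{lemma}\label{lem:inj}
If $e\ne f$ are bad, then $(u_e,v_e)\neq(u_f,v_f)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:chain} we may assume $X_e+e\subseteq X_f$, and either $Y_e+e\subseteq Y_f$ or $Y_f\subseteq Y_e$.

Suppose $Y_e+e\subseteq Y_f$. The set $A=X_f\cap Y_f$ avoids $R$ and $T$, and
\[
A\cap(X_e+e)\cap(Y_e+e)=(X_e\cap Y_e)+e.
\]
Lemma~\ref{lem:mono}, applied first with $X_e+e\in\mathcal K$ and then with $Y_e+e\in\mathcal L$, bounds the connectivity of this set by $\lambda(A)=u_f$; by Lemma~\ref{lem:corner} it equals $u_e+1$. So $u_e<u_f$.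

Suppose $Y_f\subseteq Y_e$. The set $B=X_f-Y_f$ avoids $R$ and $S$, and
\[
\bigl(B\cap(X_e+e)\bigr)-Y_e=(X_e+e)-Y_e=(X_e-Y_e)+e.
\]
Lemma~\ref{lem:mono}, applied first with $X_e+e\in\mathcal K$ and then, in its second form, with $Y_e\in\mathcal L$, bounds the connectivity of this set by $\lambda(B)=v_f$; by Lemma~\ref{lem:corner} it equals $v_e+1$. So $v_e<v_f$.
\end{proof}

\begin{remark}
Being a step in both chains is not enough. Let $M$ be the cycle matroid of a cycle with at least four edges, $Q=S=\{q\}$ and $R=T=\{r_1\}$. Every nonempty proper set has $\lambda=1$, so $k=\ell=1$ and every $e\in F$ is a step in a common maximal chain of $\mathcal K=\mathcal L$. With $X_e=Y_e$ all labels equal $(1,0)$. Here $\delta=1$ on both sides of both partitions, the conclusion of Lemma~\ref{lem:corner} fails for $Z=X_e$, and no $e$ is bad because contraction leaves a cycle.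
\end{remark}

\section{The range of the labels}\label{sec:count}

\begin{lemma}\label{lem:range}
The label $(u,v)$ of a bad element satisfies $|u-v|\le k-1$ and $k\le u+v\le k+2\ell-2$.
\end{lemma}

\begin{proof}
Let $e$ be the element, $X=X_e$ and $Y=Y_e$. Since $X$ is the union of $X\cap Y$ and $X\cap Y'$, Lemma~\ref{lem:lambda}(a) gives $k\le u+v$. The set $X+e$ is the disjoint union of $(X\cap Y)+e$ and $X\cap Y'$, so Lemmas~\ref{lem:corner} and~\ref{lem:lambda}(b) give $u+1\le k+v$. It is also the disjoint union of $(X\cap Y')+e$ and $X\cap Y$, which gives $v+1\le k+u$.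

The upper bound on $u+v$ must involve $\ell$, which the two corners inside $X$ do not see. We therefore pair each of them with the opposite corner. Put $u'=\lambda(X'\cap Y')$ and $v'=\lambda(X'\cap Y)$. The sets $X+e$ and $Y+e$ have intersection $(X\cap Y)+e$, and the complement of their union is $X'\cap Y'$. The sets $X+e$ and $Y'+e=E-Y$ have intersection $(X\cap Y')+e$, and the complement of their union is $X'\cap Y$. Submodularity, symmetry and Lemma~\ref{lem:corner} give
\[
k+\ell\ge (u+1)+u',\qquad k+\ell\ge(v+1)+v'.
\]
The two opposite corners have union $X'=E-(X+e)$, so $u'+v'\ge\lambda(X+e)=k$ by Lemma~\ref{lem:lambda}(a). Adding, $u+v\le 2k+2\ell-2-(u'+v')\le k+2\ell-2$.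
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
The case $k\ell=0$ was settled in Section~\ref{sec:chains}. Let $k,\ell\ge1$, and for a bad element with label $(u,v)$ put
\[
x=u-v+k+1,\qquad y=u+v-k+2 .
\]
The pair $(x,y)$ determines $(u,v)$, and hence the element by Lemma~\ref{lem:inj}. By Lemma~\ref{lem:range}, $2\le x\le 2k$ and $2\le y\le2\ell$, and $x+y=2u+3$ is odd. The interval for $x$ contains $k$ even and $k-1$ odd integers; the interval for $y$ contains $\ell$ even and $\ell-1$ odd integers. So there are $k(\ell-1)$ admissible pairs with $x$ even and $y$ odd, and $(k-1)\ell$ with $x$ odd and $y$ even, in total $2k\ell-k-\ell$.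
\end{proof}

\begin{remark}
The admissible points $(x/2,y/2)$ are exactly the midpoints of the edges of the $k\times\ell$ grid, in (row, column) coordinates: $(i,j+\frac12)$ when $x$ is even and $(i+\frac12,j)$ when $x$ is odd. Thus the proof maps the bad elements of any matroid injectively to the edges of the grid. For the labels of Section~\ref{sec:example}, the edges $w_1,h_1,h_2,w_2$ receive $(x,y)=(3,2),(2,3),(4,3),(3,4)$, so each edge of $G_{2,2}$ is sent to its own midpoint.
\end{remark}

\begin{thebibliography}{1}
\bibitem{CW} Rong Chen and Geoff Whittle, \emph{Intertwining connectivity in matroids}, arXiv:1403.0997 (2014).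
\end{thebibliography}
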